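# Automatic real numbers are $S$-numbers: $\ell$-adic interpolation along a Mahler orbit

## 1. Sequences interpolated by an $\ell$-adic power series

The proof turns on one construction: a field made of sequences of rational numbers, carrying a shift $i\mapsto i+1$, in which the only elements fixed by a power of the shift are the constants. We build it first and say afterwards what it is for.

Let $\mathbb K\subset\mathbb C$ be a number field with ring of integers $\mathcal O_{\mathbb K}$, and let $\mathfrak l$ be a prime of $\mathbb K$ above a rational prime $\ell$. We always assume that $\ell\ge 3$ and that $\mathfrak l$ is unramified over $\mathbb Q$. Let $\mathbb K_{\mathfrak l}$ be the completion, $\mathcal O_{\mathfrak l}$ its valuation ring, and $v$ the valuation with $v(\ell)=1$; thus $\ell$ is a uniformizer and the residue field is finite. On a first reading take $\mathbb K=\mathbb Q$, $\mathbb K_{\mathfrak l}=\mathbb Q_\ell$, $\mathcal O_{\mathfrak l}=\mathbb Z_\ell$. This is all that is needed up to Section 10.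

Let $\mathbb K_{\mathfrak l}\langle x\rangle$ be the ring of power series $\sum g_nx^n$ with $g_n\in\mathbb K_{\mathfrak l}$ and $g_n\to0$. Such a series converges on $\mathcal O_{\mathfrak l}$. The ring is an integral domain, complete for the Gauss norm $\max_n|g_n|$, and it is stable under $G(x)\mapsto G(x+1)$, because $(x+1)^n$ has Gauss norm $1$. We use two facts.

* **Strassman's theorem.** A nonzero $G\in\mathbb K_{\mathfrak l}\langle x\rangle$ has only finitely many zeros in $\mathcal O_{\mathfrak l}$.
* **Binomial series.** If $\delta_j\in\ell^j\mathcal O_{\mathfrak l}$ for all $j\ge0$, then $\sum_j\delta_j\binom xj$ converges in $\mathbb K_{\mathfrak l}\langle x\rangle$. Indeed $v(j!)\le j/(\ell-1)\le j/2$ since $\ell\ge3$, so all coefficients of the polynomial $\delta_j\binom xj$ have valuation at least $j-j/2=j/2$.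

**Definition.** $\mathcal R$ is the ring of sequences $u=(u_i)_{i\ge0}$ of elements of $\mathbb K$ for which there is a $G\in\mathbb K_{\mathfrak l}\langle x\rangle$ with $u_i=G(i)$ for all $i\ge0$.

**Examples.** Constants and the sequence $u_i=i$ belong to $\mathcal R$. If $c\in\mathbb K$ and $c\equiv1\bmod\mathfrak l$, then $(c^i)\in\mathcal R$, since $c^i=\sum_j(c-1)^j\binom ij$ and the binomial series applies. The sequence $((-1)^i)$ is not in $\mathcal R$: if $G$ interpolated it, $G-1$ would be a nonzero series vanishing at all even integers. Take $\mathbb K=\mathbb Q$, $\ell=3$. Then $(2^i)\notin\mathcal R$, because $(-1)^i=2^i\cdot\bigl(-\tfrac12\bigr)^i$ and $-\tfrac12=1-\tfrac32\equiv1\bmod 3$, so $((-\tfrac12)^i)\in\mathcal R$. But $(2^{2i})=(4^i)\in\mathcal R$. So a periodic ingredient keeps a sequence out of $\mathcal R$, and restricting to an arithmetic progression can let it in. This is how the proof will proceed.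

**Properties of $\mathcal R$.** By Strassman's theorem the series $G$ is determined by the sequence (the difference of two candidates vanishes at $0,1,2,\dots$). So $\mathcal R$ embeds in $\mathbb K_{\mathfrak l}\langle x\rangle$ and is an integral domain, and

$$\text{a nonzero element of }\mathcal R\text{ vanishes for only finitely many } i.\tag{1}$$

Let $\mathbb F=\operatorname{Frac}\mathcal R$. An element $\phi=v/w\in\mathbb F$ has a value $\phi_i=v_i/w_i\in\mathbb K$ for all large $i$. If $v/w=v'/w'$, then $vw'=v'w$, so the two values agree for large $i$. Values respect sums, products and quotients for large $i$. By (1), an element of $\mathbb F$ whose value is $0$ for infinitely many $i$ is $0$.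

The shift $(Su)_i=u_{i+1}$ maps $\mathcal R$ to itself (replace $G(x)$ by $G(x+1)$) and is injective: if $Su=0$, then $u_i=0$ for all $i\ge1$, so $u=0$ by (1). Hence $S$ extends to $\mathbb F$, and to $\mathbb F[T]$ coefficientwise. For $P\in\mathbb F[T]$ write $P(i)\in\mathbb K[T]$ for the polynomial obtained by taking values at a large $i$. Then $(S^jP)(i)=P(i+j)$.

**Lemma 1.** (a) If $u\in\mathbb F$ and $S^ju=u$ for some $j\ge1$, then $u\in\mathbb K$.
(b) If $P\in\mathbb F[T]$ is monic and irreducible, $P\notin\mathbb K[T]$, and $j\ge1$, then for all large $i$ the polynomials $P(i)$ and $P(i+j)$ are coprime in $\mathbb K[T]$.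

*Proof.* (a) For large $i$ we have $u_{i+j}=u_i$, so the values are eventually periodic, and some $c\in\mathbb K$ is taken infinitely often. Then $u-c$ has value $0$ infinitely often, so $u=c$.

(b) Suppose $P$ and $S^jP$ had a nonconstant common factor in $\mathbb F[T]$. As $P$ is irreducible, $P\mid S^jP$. Both are monic of the same degree, so $P=S^jP$; by (a) all coefficients of $P$ lie in $\mathbb K$, a contradiction. So there are $U,V\in\mathbb F[T]$ with $UP+V\,S^jP=1$. Taking values at a large $i$ gives $U(i)P(i)+V(i)P(i+j)=1$ in $\mathbb K[T]$. $\square$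

**What this is for.** We shall prove that a certain real number $\xi$ is not too well approximated by algebraic data, in the sense that $|p(\xi)|$ is not too small for irreducible $p\in\mathbb Z[T]$. We shall produce one polynomial $P\in\mathcal R[T]$ whose values $P(i)\in\mathbb Q[T]$ are extremely small at $\xi$, and compare $p$ with $P(i)$ by means of a resultant. That needs $p$ and $P(i)$ to be coprime, and Lemma 1(b) supplies this: factor $P$ over $\mathbb F$; a nonconstant factor of $P$ shares nothing with its own shift, so $p$ cannot divide the values of the same factor at $i$ and at $i+1$.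

## 2. Automatic numbers, the exponents $w_n$, and Becker's conjecture

Let $k\ge2$. A sequence $\mathbf a=(a_n)_{n\ge0}$ with values in a finite set is **$k$-automatic** if a deterministic finite automaton with output, reading the base-$k$ digits of $n$, outputs $a_n$. A real number $\xi$ is **automatic** if there are $b\ge2$, $k\ge2$ and a $k$-automatic sequence $\mathbf a$ with values in $\{0,\dots,b-1\}$ such that $\xi$ differs by an integer from $\sum_{n\ge0}a_nb^{-n}$.

**Example.** Let $a_n=1$ if $n$ is a power of $2$ and $a_n=0$ otherwise. An automaton with three states (no digit $1$ so far; exactly one; at least two) computes $a_n$ from the binary digits of $n$. So $\sum_{j\ge0}2^{-2^j}$ is automatic.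

We use automaticity only through the **$k$-kernel**, the set of sequences $(a_{k^en+j})_{n\ge0}$ with $e\ge0$, $0\le j<k^e$. For a $k$-automatic sequence it is finite (Eilenberg; Allouche–Shallit, *Automatic Sequences*, Thm 6.6.2). In the example, $(a_{2n})_n=\mathbf a$, while $(a_{2n+1})_n=(1,0,0,\dots)$, whose own subsequences are itself and the zero sequence. The kernel has three elements.

For $n\ge1$ and real $\xi$ let $w_n(\xi)$ be the supremum of the real $\omega$ for which infinitely many $P\in\mathbb Z[X]$ of degree at most $n$ satisfy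
$$0<|P(\xi)|\le H(P)^{-\omega},$$
where $H(P)$ is the maximum of the absolute values of the coefficients. Put $w(\xi)=\limsup_n w_n(\xi)/n$. In Mahler's classification $\xi$ is an *$A$-number* if $w(\xi)=0$; an *$S$-number* if $0<w(\xi)<\infty$; a *$T$-number* if $w(\xi)=\infty$ with all $w_n(\xi)$ finite; a *$U$-number* if some $w_n(\xi)=\infty$. We may use: the $A$-numbers are exactly the real algebraic numbers (Wirsing); almost all real numbers are $S$-numbers (Mahler; this is context only); no automatic irrational real number is an $A$-number (Adamczewski and Bugeaud).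

Becker's conjecture says that automatic irrational real numbers are all $S$-numbers. The problem, prove or disprove this, comes from Boris Adamczewski, Julien Cassaigne, "Diophantine properties of real numbers generated by finite automata", arXiv:math/0601604 (2006). The conjecture is true.

**Theorem 1.** Let $\xi$ be an automatic irrational real number. There is an integer $\kappa\ge2$ (a power of $k$, depending only on $\mathbf a$ and $b$) such that for every $n\ge1$
$$n\le w_n(\xi)\le\kappa^2(2n-1)+2n-2.$$
Hence $1\le w(\xi)\le2(\kappa^2+1)$, and $\xi$ is an $S$-number.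

**The lower bound.** By the facts above $\xi$ is transcendental. For $H\ge1$ the $(H+1)^{n+1}$ polynomials of degree $\le n$ with coefficients in $\{0,\dots,H\}$ take distinct values at $\xi$ in an interval of length $O(H)$. Two of them differ there by $O(H^{-n})$, and their difference $P$ has $H(P)\le H$ and $0<|P(\xi)|\le CH^{-n}\le CH(P)^{-n}$. As $H\to\infty$ these nonzero values tend to $0$, so infinitely many $P$ occur and their heights are unbounded. Hence $w_n(\xi)\ge n$. Only the upper bound remains.

## 3. The number $\sum 2^{-2^j}$ against linear polynomials, and where formal variables fail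

Let $g(z)=\sum_{j\ge0}z^{2^j}$, so $g(z)=z+g(z^2)$, and $\xi=g(1/2)$. Put $s_r=\sum_{j<r}2^{-2^j}$ and $N_r=2^{2^{r-1}}$ for $r\ge1$. Then $N_rs_r\in\mathbb Z$ and $N_{r+1}=N_r^2$. With $Q_r(T)=N_r(T-s_r)\in\mathbb Z[T]$ we have
$$0<Q_r(\xi)=N_r\sum_{j\ge r}2^{-2^j}\le 2N_r2^{-2^r}=2/N_r .$$

Let $p(T)=cT-d$ with $c,d\in\mathbb Z$ and $c\ne0$. If $p$ and $Q_r$ are not proportional, then $N_rd-cN_rs_r$ is a nonzero integer and equals $cQ_r(\xi)-N_rp(\xi)$. So
$$1\le\frac{2|c|}{N_r}+N_r|p(\xi)|.$$
Let $r$ be minimal with $N_r\ge4|c|$. Since $N_1=2<4|c|$, we have $r\ge2$ and $N_{r-1}<4|c|$, so $N_r<16c^2$ and $N_{r+1}<256c^4$. As $s_r\ne s_{r+1}$, at least one of $Q_r,Q_{r+1}$ is not proportional to $p$. Using it, the first term on the right is at most $\tfrac12$, and we get $|p(\xi)|\ge\frac1{512c^4}$. So $w_1(\xi)\le4$.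

Two ingredients were used: integer polynomials with small values at $\xi$ whose heights grow in a controlled way, and the fact that *two consecutive ones cannot both be multiples of $p$*. For degree one the second is trivial. For degree $n$ it is the whole difficulty.

**The natural generalization.** Write the functional equation as a system: with $f=(1,g)^T$ and $A=\begin{pmatrix}1&0\\z&1\end{pmatrix}$ we have $f(z)=A(z)f(z^2)$. With $\rho_r=2^{-2^r}$ and the row $a^{(r)}=(s_r,1)$ we have $\xi=a^{(r)}f(\rho_r)$ and $a^{(r+1)}=a^{(r)}A(\rho_r)$. Now take a polynomial $P(z,T,\lambda)$ in formal variables, $\lambda=(\lambda_1,\dots,\lambda_m)$, such that $P(z,\lambda\cdot f(z),\lambda)$ vanishes to high order at $z=0$, and put $Q_r(T)=P(\rho_r,T,a^{(r)})$. Then $Q_r(\xi)$ is tiny. (Above, $P=T-\lambda_1$, for which $P(z,\lambda_1+\lambda_2g,\lambda)=\lambda_2g(z)=O(z)$.) For coprimality, let $\sigma(z)=z^k$ and $\sigma(\lambda)=\lambda A(z)$; evaluating $\sigma P$ at $(\rho_r,a^{(r)})$ is evaluating $P$ at $(\rho_{r+1},a^{(r+1)})$. Factor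 $P$ over $\mathbb Q(z,\lambda)$, show that a nonconstant factor is coprime to its image under $\sigma$, and specialize the Bézout identity. This breaks in two places.

*First break: relations.* In the example $\sigma(\lambda_2)=\lambda_2$, so $\sigma$ fixes a nonconstant element, and $T-\lambda_2$ is an irreducible factor equal to its own image. Also $\lambda_2-1\ne0$ in $\mathbb Q(z,\lambda)$ although it vanishes at every $a^{(r)}$. So a nonzero $P$, or a denominator in a Bézout identity, may specialize to $0$ for every $r$. The remedy is to replace the variables by the actual sequences $(\rho_r)_r$, $(a^{(r)}_t)_r$.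

*Second break: zero divisors.* Let $g_0=\sum_jz^{4^j}$ and $g_1=\sum_jz^{2\cdot4^j}$. Then $g_0(z)=z+g_1(z^2)$ and $g_1(z)=g_0(z^2)$. So $f=(1,g_0,g_1)^T$ satisfies $f(z)=A(z)f(z^2)$ with
$$A=\begin{pmatrix}1&0&0\\z&0&1\\0&1&0\end{pmatrix}.$$
For $\xi=g_0(1/2)$ we get $a^{(0)}=(0,1,0)$, $a^{(1)}=(\tfrac12,0,1)$, $a^{(2)}=(\tfrac12,1,0)$, and so on: the second coordinate runs through $1,0,1,0,\dots$ and the third through $0,1,0,1,\dots$. Their product is the zero sequence, so the actual sequences do not generate a domain, and factorization into irreducibles is lost. Moreover $T-a^{(r)}_2$ is fixed by the double shift without being constant.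

The ring $\mathcal R$ of Section 1 cures both defects: its elements are the sequences themselves, and it is a domain. What must be proved is that on a suitable progression $r=s+Mi$ the sequences $\rho_r$ and $a^{(r)}_t$ lie in $\mathcal R$ for a suitable $\ell$.

## 4. The Mahler system of an automatic number

**Reduction.** For $t\in\mathbb Z$ the substitution $P(X)\mapsto P(X-t)$ permutes the integer polynomials of degree $\le n$ and changes heights by factors bounded in terms of $n,t$. So $w_n(\xi+t)=w_n(\xi)$, and we may assume $\xi=\sum a_nb^{-n}$.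

**Step 1: the system.** The purpose is to express $\xi$ through functions that transform linearly under $z\mapsto z^k$. Let $\mathbf a^{(1)}=\mathbf a,\dots,\mathbf a^{(h)}$ be the elements of the $k$-kernel and $F_s(z)=\sum_na^{(s)}_nz^n$, convergent for $|z|<1$. Splitting $n$ by its residue modulo $k$ gives $F_s(z)=\sum_{0\le j<k}z^j\sum_na^{(s)}_{kn+j}(z^k)^n$, and each $(a^{(s)}_{kn+j})_n$ is again in the kernel. So the column $F=(F_s)$ satisfies $F(z)=A^0(z)F(z^k)$ with $A^0$ over $\mathbb Z[z]$, and $\xi=F_1(1/b)$.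

**Step 2: an invertible matrix.** We shall need $A$ invertible. Let $f=(f_1,\dots,f_m)^T$ consist of those $F_s$ that form a basis over $\mathbb Q(z)$ of the span of $F_1,\dots,F_h$ (nonzero, since $\xi\ne0$). Then $F=Cf$ with $C$ over $\mathbb Q(z)$. From $F(z)=A^0(z)C(z^k)f(z^k)$, taking the rows belonging to $f$, we get
$$f(z)=A(z)f(z^k),\qquad A\in M_m(\mathbb Q(z)).$$
If a row $v\in\mathbb Q(z)^m$ has $vA=0$, then $vf=vAf(z^k)=0$, so $v=0$ by independence. Hence $\det A\ne0$. Write $A=\tilde A/u$ with $\tilde A\in M_m(\mathbb Z[z])$, $u\in\mathbb Z[z]$ nonzero, and put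
$$g=u\det\tilde A\in\mathbb Z[z]\setminus\{0\}.$$

**Step 3: following the orbit of $1/b$.** Put $\rho_r=b^{-k^r}$. These are distinct, nonzero and tend to $0$. So there is $r_0$ such that for $r\ge r_0$ we have $g(\rho_r)\ne0$ and $\rho_r$ is not a pole of $C$. For $r\ge r_0$ the matrix $A$ is regular and invertible at $\rho_r$. Put
$$a^{(r_0)}=e_1A^0(\rho_0)\cdots A^0(\rho_{r_0-1})C(\rho_{r_0})\in\mathbb Q^m,\qquad a^{(r+1)}=a^{(r)}A(\rho_r)\quad(r\ge r_0).$$
Iterating $F(\rho_r)=A^0(\rho_r)F(\rho_{r+1})$ gives $\xi=e_1F(\rho_0)=e_1A^0(\rho_0)\cdots A^0(\rho_{r_0-1})F(\rho_{r_0})=a^{(r_0)}f(\rho_{r_0})$. With $f(\rho_r)=A(\rho_r)f(\rho_{r+1})$ this yields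
$$\xi=a^{(r)}f(\rho_r)\qquad(r\ge r_0).\tag{2}$$

**Step 4: sizes.** The purpose is to bound denominators and norms of $a^{(r)}$. Let $e$ bound the degrees of $u$ and of the entries of $\tilde A$, and let $\beta=b^{k^r}$. Then $\beta^e\tilde A(1/\beta)$ is an integer matrix, $\beta^eu(1/\beta)$ is a nonzero integer, and all these integers are $O(\beta^e)$. Since $A(\rho_r)$ is their quotient, passing from $a^{(r)}$ to $a^{(r+1)}$ multiplies a common denominator, and the maximum norm, by at most $c_0\,b^{ek^r}$. Summing logarithms, a geometric sum, we find a constant $c$ such that $a^{(r)}$ has a common denominator $\le e^{ck^r}$ and norm $\le e^{ck^r}$.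

## 5. The interpolation lemma

This section is written over $\mathbb K$ and $\mathfrak l$ as in Section 1, so that it serves both theorems.

**Lemma 2.** Let $q$ be a prime and $\kappa\ge2$ an integer with $\kappa\equiv1\bmod q\ell$. Let $z_0\in\mathbb K$ with $v(z_0)=0$ have a reduction modulo $\mathfrak l$ of exact multiplicative order $q$. Let $B=\tilde B/\mathsf w$ with $\tilde B\in M_m(\mathcal O_{\mathbb K}[z])$, $\mathsf w\in\mathcal O_{\mathbb K}[z]$, $\mathsf w(z_0)\not\equiv0$ and $B(z_0)\equiv I\bmod\mathfrak l$. Let $a_0\in\mathbb K^m$ be a row, and put $z_{i+1}=z_i^\kappa$, $a_{i+1}=a_iB(z_i)$. Then all $a_i$ are defined, and the sequences $(z_i)_i$ and $(a_{i,t})_i$, $1\le t\le m$, belong to $\mathcal R$.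

*Proof.* Since $z_0$ has order $q$ modulo $\mathfrak l$ and $\kappa\equiv1\bmod q$, all $z_i\equiv z_0\bmod\mathfrak l$. So $\mathsf w(z_i)\not\equiv0$ and $a_i$ is defined.

**Step 1: coordinates in which one step is the identity modulo $\ell$.** An element of order $q$ in the multiplicative group of a field of characteristic $\ell$ exists only if $\ell\ne q$. So the reduction of $z_0$ is a simple root of $X^q-1$, and by Hensel's lemma there is $\omega\in\mathcal O_{\mathfrak l}$ (the Teichmüller representative) with $\omega^q=1$, $\omega\equiv z_0\bmod\ell$. Then $\omega^\kappa=\omega$. Write $z=\omega(1+\ell y)$. The map $z\mapsto z^\kappa$ becomes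
$$y\mapsto\frac{(1+\ell y)^\kappa-1}\ell=\kappa y+\ell\binom\kappa2y^2+\dots\equiv\kappa y\equiv y\bmod\ell,$$
a polynomial over $\mathcal O_{\mathfrak l}$.

Let $\mathcal T=\mathcal O_{\mathfrak l}\langle y,\lambda_1,\dots,\lambda_m\rangle$ be the ring of power series over $\mathcal O_{\mathfrak l}$ with coefficients tending to $0$. We have $\mathsf w(\omega(1+\ell y))\in\mathsf w(\omega)+\ell\mathcal O_{\mathfrak l}[y]$, where $\mathsf w(\omega)\equiv\mathsf w(z_0)$ is a unit. By the geometric series this is invertible in $\mathcal T$. Also $\tilde B(\omega(1+\ell y))\equiv\tilde B(\omega)\bmod\ell$. So $B(\omega(1+\ell y))$ has entries in $\mathcal T$ and is $\equiv B(\omega)\equiv B(z_0)\equiv I\bmod\ell$. Hence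
$$\Phi(y,\lambda)=\Bigl(\tfrac{(1+\ell y)^\kappa-1}\ell,\ \lambda B(\omega(1+\ell y))\Bigr)$$
has components in $\mathcal T$ and $\Phi\equiv\mathrm{id}\bmod\ell$.

**Step 2: iterating by a difference operator.** We want $\Phi^i$ as an analytic function of $i$. For $h\in\mathcal T$ put $\Delta h=h\circ\Phi-h$. Substituting elements of $\mathcal T$ into a series of $\mathcal T$ gives an element of $\mathcal T$. Since $\Phi\equiv\mathrm{id}$, each monomial changes by an element of $\ell\mathcal T$, so $\Delta\mathcal T\subset\ell\mathcal T$. As $\Delta$ is $\mathcal O_{\mathfrak l}$-linear, $\Delta^jh\in\ell^j\mathcal T$. From $h\circ\Phi^i=(1+\Delta)^ih$ we get, at any point $x_0$ with coordinates in $\mathcal O_{\mathfrak l}$,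
$$h(\Phi^i(x_0))=\sum_{j\ge0}\binom ij(\Delta^jh)(x_0),\qquad(\Delta^jh)(x_0)\in\ell^j\mathcal O_{\mathfrak l}.$$
By the binomial series fact of Section 1, $i\mapsto h(\Phi^i(x_0))$ is interpolated by an element of $\mathbb K_{\mathfrak l}\langle x\rangle$.

**Step 3: the right starting point.** Write $z_0=\omega(1+\ell y_0)$ with $y_0\in\mathcal O_{\mathfrak l}$, choose $c\ge0$ with $\ell^ca_0\in\mathcal O_{\mathfrak l}^m$, and let $x_0=(y_0,\ell^ca_0)$. By induction $\Phi^i(x_0)=(y_i,\ell^ca_i)$ with $z_i=\omega(1+\ell y_i)$. Taking $h=y$ and $h=\lambda_t$ in Step 2 shows that $(y_i)$ and $(\ell^ca_{i,t})$ are interpolated. Hence so are $z_i=\omega(1+\ell y_i)$ and $a_{i,t}$; these lie in $\mathbb K$. $\square$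

**Example.** With $\mathbb K=\mathbb Q$: $2$ has order $3$ modulo $7$ and $64\equiv1\bmod21$. So the sequence $2^{-64^i}$ is interpolated $7$-adically.

**Lemma 3.** Let $\alpha\in\mathbb K$ be nonzero, $\rho_r=\alpha^{k^r}$, $A=\tilde A/u$ with $\tilde A\in M_m(\mathcal O_{\mathbb K}[z])$, $u\in\mathcal O_{\mathbb K}[z]$, and $g=u\det\tilde A\ne0$. Let $q\nmid k$ be a prime with $\ell\nmid kq$, and let $s\ge0$ be such that for all $r\ge s$: $v(\rho_r)=0$, $\rho_r\bmod\mathfrak l$ has exact order $q$, and $g(\rho_r)\not\equiv0\bmod\mathfrak l$. Let $a^{(r)}\in\mathbb K^m$ $(r\ge s)$ satisfy $a^{(r+1)}=a^{(r)}A(\rho_r)$. Then there is $M\ge1$, not depending on the $a^{(r)}$, such that with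
$$\kappa=k^M,\qquad z_i=\rho_{s+Mi},\qquad a_i=a^{(s+Mi)},$$
the sequences $(z_i)$ and $(a_{i,t})$ belong to $\mathcal R$.

*Proof.* For $r\ge s$ both $u(\rho_r)$ and $\det\tilde A(\rho_r)$ are units, so $A(\rho_r)\in GL_m(\mathcal O_{\mathfrak l})$. As $\gcd(k,q\ell)=1$, choose $M_1\ge1$ with $k^{M_1}\equiv1\bmod q\ell$. Since $\rho_r$ has order $q$ modulo $\mathfrak l$, $\rho_{r+M_1}=\rho_r^{k^{M_1}}\equiv\rho_r$, hence $A(\rho_{r+M_1})\equiv A(\rho_r)\bmod\mathfrak l$. Let $e'$ be the order of $A(\rho_s)\cdots A(\rho_{s+M_1-1})$ in $GL_m$ of the finite residue field, and put $M=e'M_1$. Let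
$$B(z)=A(z)A(z^k)\cdots A(z^{k^{M-1}}),\qquad \mathsf w(z)=\prod_{j<M}u(z^{k^j}).$$
Then $B=\tilde B/\mathsf w$ with $\tilde B$ over $\mathcal O_{\mathbb K}[z]$, $\mathsf w(z_0)=\prod_{j<M}u(\rho_{s+j})\not\equiv0$, and $B(z_0)=A(\rho_s)\cdots A(\rho_{s+M-1})\equiv\bigl(A(\rho_s)\cdots A(\rho_{s+M_1-1})\bigr)^{e'}\equiv I$. Moreover $\kappa\equiv1\bmod q\ell$, $z_{i+1}=z_i^\kappa$, and $a_{i+1}=a_iB(z_i)$. Apply Lemma 2. $\square$

## 6. Choosing $\ell$ for the orbit of $1/b$

We verify the hypotheses of Lemma 3 for the system of Section 4, with $\mathbb K=\mathbb Q$ and $\alpha=1/b$. The orbit must have a *fixed* prime order $q$ modulo $\ell$ and avoid the zeros of $g$.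

**Step 1: the order $q$.** Choose a prime $q\nmid k$ with $q-1>\deg g$. The cyclotomic polynomial $\Phi_q$ is irreducible of degree $q-1$, so it has no common factor with $g$, and $R=\operatorname{Res}(\Phi_q,g)$ is a nonzero integer. Recall that $R$ lies in the ideal $(\Phi_q,g)$ of $\mathbb Z[z]$.

**Step 2: the prime $\ell$.** Choose $s\ge\max(1,r_0)$ with $qk^s\ge\max(7,|R|)$. Zsigmondy's theorem says that for an exponent $N\ge7$ there is a prime modulo which $b$ has order exactly $N$. Take $N=qk^s$ and call the prime $\ell$. Then $\ell\nmid b$ and $\ell\equiv1\bmod qk^s$, so $\ell>qk^s$. Hence $\ell\ge3$; $\ell>q$, so $\ell\nmid q$; $\ell>k^s\ge k$, so $\ell\nmid k$; and $\ell>|R|>0$, so $\ell\nmid R$.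

**Step 3: the hypotheses.** Let $r\ge s$. As $q\nmid k$, $\gcd(qk^s,k^r)=k^s$, so $b^{k^r}$, and therefore $\rho_r$, has exact order $q$ modulo $\ell$. Thus $\rho_r\not\equiv1$ and $\rho_r^q\equiv1$, so $\Phi_q(\rho_r)\equiv0$. Writing $R=U\Phi_q+Vg$ with $U,V\in\mathbb Z[z]$ and using $\ell\nmid R$, we get $g(\rho_r)\not\equiv0\bmod\ell$.

So Lemma 3 applies and gives $M$ and $\kappa=k^M$, which depend only on $\mathbf a$ and $b$ (once the choices above are fixed). Put $b_0=b^{k^s}$ and $L=\log b_0$. Then $z_i=\rho_{s+Mi}=b_0^{-\kappa^i}$. By (2) and Step 4 of Section 4 there are $c_1>0$ and positive integers $q_i$ with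
$$\xi=a_if(z_i),\qquad q_ia_i\in\mathbb Z^m,\qquad q_i\le e^{c_1\kappa^i},\qquad|a_i|\le e^{c_1\kappa^i}.\tag{3}$$

**Example.** For $\sum2^{-2^j}$ with $f=(1,g)^T$ of Section 3, $u=1$ and $\det A=1$. Take $q=3$; then $R=1$, and $s=2$ works since $3\cdot2^2=12$. The order of $2$ modulo $13$ is $12$, so $\ell=13$. The order of $2$ modulo $39$ is $12=M_1$. Modulo $13$ the $\rho_r$ with $r\ge2$ alternate between $9$ and $3$. A product of twelve consecutive $A(\rho_r)$ is lower unipotent with corner $6(9+3)\equiv-6$, which has order $13$. So $M=156$ and $\kappa=2^{156}$. The constant is far from the $4$ of Section 3 for $n=1$, but it does not depend on $n$.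

## 7. Auxiliary polynomials over $\mathcal R$

The next lemma is again stated over $\mathbb K$. Its hypotheses: $(z_i)$ and $(a_{i,t})$ lie in $\mathcal R$; the $z_i$ are nonzero, pairwise distinct and tend to $0$ in $\mathbb C$; $f\in\mathbb K[[z]]^m$ converges near $0$; $\xi=a_if(z_i)$ for all large $i$. Write $z,a_{\cdot t}\in\mathcal R$ for the sequences and $a^\gamma\in\mathcal R$ for the monomials in the $a_{\cdot t}$, with $\gamma$ a multi-index. Since the $z_i$ are infinitely many distinct numbers, $z$ is transcendental over $\mathbb K$, and $\mathbb K(z)\subset\mathbb F$.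

**Lemma 4.** Let $\delta\ge1$ and $0<\varepsilon<1$. There are integers $D,\tau_0\ge0$ and finite sets $\Gamma,\Gamma'$ of multi-indices of weight $\le D$, respectively $\le D+\delta$, such that for every $d\ge1$ there are a nonzero
$$P=\sum_{0\le e\le\delta}\ \sum_{\gamma\in\Gamma}p_{e\gamma}(z)\,a^\gamma T^e\in\mathcal R[T],\qquad p_{e\gamma}\in\mathbb K[z],\quad\deg p_{e\gamma}\le d,$$
an integer
$$N\ge\frac{(d+1)(\delta+1)}{1+\varepsilon}-1-\tau_0,\tag{4}$$
and Laurent series $c_{\gamma'}\in\mathbb K((z))$ converging in a punctured disc around $0$, with $z^{-N}c_{\gamma'}$ holomorphic at $0$, such that for all large $i$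
$$P(i)(\xi)=\sum_{\gamma'\in\Gamma'}c_{\gamma'}(z_i)\,a_i^{\gamma'}.\tag{5}$$
If $\mathbb K=\mathbb Q$ one can take $p_{e\gamma}\in\mathbb Z[z]$.

*Proof.* **Step 1: making multiplication by $\xi$ almost free.** Substituting $\xi=a_if(z_i)$ for $T$ raises the degree in $a$ by up to $\delta$; we want this to cost only a factor $1+\varepsilon$ in dimension. Let $W_D\subset\mathbb F$ be the $\mathbb K(z)$-span of the $a^\gamma$ with $|\gamma|\le D$ and $\beta_D=\dim_{\mathbb K(z)}W_D$. Then $1\le\beta_D\le\binom{D+m}m$. There is $D$ with $\beta_{D+\delta}\le(1+\varepsilon)\beta_D$: otherwise $\beta_{j\delta}\ge(1+\varepsilon)^j$ for all $j$, against polynomial growth. Fix such a $D$, and choose $\Gamma,\Gamma'$ so that $(a^\gamma)_{\gamma\in\Gamma}$ and $(a^\gamma)_{\gamma\in\Gamma'}$ are bases of $W_D$ and $W_{D+\delta}$. Working with dimensions of spaces of true sequences, not of formal monomials, is what handles the relations seen in Section 3.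

**Step 2: expressing $\xi^ea^\gamma$ in the basis.** For $|\gamma''|\le D+\delta$ write $a^{\gamma''}=\sum_{\gamma'\in\Gamma'}\sigma_{\gamma''\gamma'}(z)a^{\gamma'}$ with $\sigma_{\gamma''\gamma'}\in\mathbb K(z)$. With indeterminates $\lambda_1,\dots,\lambda_m$ expand, for $0\le e\le\delta$ and $\gamma\in\Gamma$,
$$\Bigl(\sum_t\lambda_tf_t(z)\Bigr)^e\lambda^\gamma=\sum_{|\gamma''|\le D+\delta}s_{e\gamma\gamma''}(z)\lambda^{\gamma''},\qquad s_{e\gamma\gamma''}\in\mathbb K[[z]]\text{ convergent near }0,$$
and put $\varphi_{e\gamma\gamma'}=\sum_{\gamma''}s_{e\gamma\gamma''}\sigma_{\gamma''\gamma'}\in\mathbb K((z))$. These finitely many series converge in a punctured disc around $0$ and have pole order at most some $\tau_0$. Taking values in $\mathbb F$ at large $i$,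
$$\xi^ea_i^\gamma=(a_if(z_i))^ea_i^\gamma=\sum_{\gamma'\in\Gamma'}\varphi_{e\gamma\gamma'}(z_i)a_i^{\gamma'}.$$

**Step 3: linear algebra.** We look for $p_{e\gamma}\in\mathbb K[z]$ of degree $\le d$, not all zero, such that every $c_{\gamma'}:=\sum_{e,\gamma}p_{e\gamma}\varphi_{e\gamma\gamma'}$ is $O(z^N)$. The coefficients of $z^{-\tau_0},\dots,z^{N-1}$ must vanish: these are $(N+\tau_0)\beta_{D+\delta}$ homogeneous equations over $\mathbb K$ in $(d+1)(\delta+1)\beta_D$ unknowns. With $x=(d+1)(\delta+1)\beta_D/\beta_{D+\delta}$, a nonzero solution exists for $N+\tau_0=\lceil x\rceil-1\ge x-1$, and $x\ge(d+1)(\delta+1)/(1+\varepsilon)$. This is (4). If $\mathbb K=\mathbb Q$, clear denominators. Formula (5) follows from Step 2.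

**Step 4: $P\ne0$.** Some $p_{e\gamma}$ is a nonzero polynomial and $z$ is transcendental over $\mathbb K$, so $p_{e\gamma}(z)\ne0$. The $a^\gamma$, $\gamma\in\Gamma$, are linearly independent over $\mathbb K(z)$, so the coefficient of this $T^e$ is nonzero. $\square$

Now return to Theorem 1, with $\mathbb K=\mathbb Q$ and (3).

**Proposition 5.** Let $\delta\ge1$, $0<\varepsilon<1$. There are $d\ge1$ and a nonzero $P\in\mathcal R[T]$ of degree $\le\delta$ such that, with $X_i=dL\kappa^i$, for all large $i$ there is a nonzero rational multiple $\tilde Q_i\in\mathbb Z[T]$ of $P(i)$ with $\tilde Q_i\ne0$ and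
$$\log H(\tilde Q_i)\le(1+\varepsilon)X_i,\qquad\log|\tilde Q_i(\xi)|\le-(\delta-\varepsilon(\delta+3))X_i.$$

*Proof.* Take $D,\tau_0$ and, for $d$ to be chosen, $P$ from Lemma 4 with $p_{e\gamma}\in\mathbb Z[z]$. By (1), $P(i)\ne0$ for large $i$. Put
$$\tilde Q_i=b_0^{d\kappa^i}q_i^DP(i).$$

*Integrality and height.* As $z_i=b_0^{-\kappa^i}$ and $\deg p_{e\gamma}\le d$, $b_0^{d\kappa^i}p_{e\gamma}(z_i)\in\mathbb Z$; and $q_i^Da_i^\gamma\in\mathbb Z$ for $|\gamma|\le D$. So $\tilde Q_i\in\mathbb Z[T]$. The $p_{e\gamma}(z_i)$ are bounded, so (3) gives $\log H(\tilde Q_i)\le dL\kappa^i+2c_1D\kappa^i+O(1)$.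

*Value at $\xi$.* Since $|c_{\gamma'}(z_i)|\le C|z_i|^N=Ce^{-NL\kappa^i}$, (5) and (3) give $|P(i)(\xi)|\le C'e^{-NL\kappa^i+c_1(D+\delta)\kappa^i}$. Hence
$$\log|\tilde Q_i(\xi)|\le-(N-d)L\kappa^i+c_1(2D+\delta)\kappa^i+O(1).$$
By (4) and $\frac1{1+\varepsilon}\ge1-\varepsilon$, $N\ge(1-\varepsilon)(\delta+1)d-1-\tau_0$, so $N-d\ge(\delta-\varepsilon(\delta+1))d-1-\tau_0$.

*Choice of $d$, then $i$.* $D,\tau_0,c_1,L$ do not depend on $d$. Choose $d$ so large that $(1+\tau_0)L+c_1(2D+\delta)\le\varepsilon dL$ and $2c_1D\le\frac\varepsilon2dL$. Then for large $i$ the terms $O(1)$, which depend on $P$, are at most $\frac\varepsilon2X_i$. The value is then at most $-(\delta-\varepsilon(\delta+1)-\varepsilon-\tfrac\varepsilon2)X_i\le-(\delta-\varepsilon(\delta+3))X_i$, and the height is as stated. $\square$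

## 8. Two consecutive values cannot both be divisible by $p$

**Proposition 6.** Let $n\ge1$, $\delta=2n-1$, and let $P,\tilde Q_i$ be as in Proposition 5. There are $H_0,i_0$ such that for every primitive irreducible $p\in\mathbb Z[T]$ of degree $n$ with $H(p)\ge H_0$ and every $i\ge i_0$, at least one of $\tilde Q_i,\tilde Q_{i+1}$ is coprime to $p$.

*Proof.* Factor $P=\mathrm{lc}(P)\prod_eP_e^{m_e}$ in $\mathbb F[T]$ with distinct monic irreducible $P_e$. For large $i$ this specializes to $P(i)=\mathrm{lc}(P)_i\prod_eP_e(i)^{m_e}$ with $\mathrm{lc}(P)_i\ne0$. Only finitely many primitive $p$ divide some $P_e$ that lies in $\mathbb Q[T]$; let $H_0$ exceed their heights.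

Let $H(p)\ge H_0$ and suppose $\tilde Q_i$ is not coprime to $p$. As $p$ is irreducible, $p\mid P(i)$ in $\mathbb Q[T]$, so $p\mid P_e(i)$ for some $e$. By the choice of $H_0$, $P_e\notin\mathbb Q[T]$, and $\deg P_e\ge n$. Since $\sum_em_e\deg P_e\le2n-1$, at most one index $e$ has $\deg P_e\ge n$. So if also $p\mid\tilde Q_{i+1}$, then $p$ divides $P_e(i)$ and $P_e(i+1)$ with the *same* $e$. For $i\ge i_0$ this contradicts Lemma 1(b) with $j=1$, applied to the finitely many $P_e\notin\mathbb Q[T]$. The bound $i_0$ depends on $P$ only, not on $p$. $\square$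

## 9. The resultant and the bound for $w_n(\xi)$

**Proposition 7.** Let $n\ge1$, $0<\eta<1$ and $w=\kappa^2(2n-1+\eta)+2n-2+\eta$. Then $|p(\xi)|>H(p)^{-w}$ for every primitive irreducible $p\in\mathbb Z[T]$ of degree $n$ with $H(p)$ large enough.

*Proof.* Let $\delta=2n-1$ and $\varepsilon=\min\bigl(\frac\eta{16n},\frac\eta{2w}\bigr)$, and take the $\tilde Q_i$ of Proposition 5. Suppose $|p(\xi)|\le H^{-w}$ with $H=H(p)$ large; put $\mathfrak h=\log H$.

**Step 1: choosing the index.** We want $X_i$ comparable to $\mathfrak h$ and $\tilde Q_i$ coprime to $p$. Let $x_1=(2n-1+\eta)\mathfrak h/n$. The sequence $(X_i)$ is geometric of ratio $\kappa$. If $X_i$ is its first term $\ge x_1$, then $X_i<\kappa x_1$ and $X_{i+1}<\kappa^2x_1$ (for $H$ large, $X_0<x_1$). So $[x_1,\kappa^2x_1]$ contains two consecutive terms, of large index. By Proposition 6, for one of them $Q=\tilde Q_i$ is coprime to $p$. Write $X=X_i$.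

**Step 2: the resultant inequality.** Let $\delta'=\deg Q\le\delta$. In the Sylvester matrix the rows are the coefficients of $T^ap$ $(0\le a<\delta')$ and $T^aQ$ $(0\le a<n)$, and the columns correspond to powers of $T$, with $T^0$ last. Add to the last column $\xi^j$ times the column of $T^j$, for all $j\ge1$. Its entries become $\xi^ap(\xi)$ and $\xi^aQ(\xi)$. Expand along it. A cofactor of a $p$-row involves $\delta'-1$ rows of $p$ and $n$ rows of $Q$; a cofactor of a $Q$-row involves $\delta'$ rows of $p$ and $n-1$ rows of $Q$. As $p,Q$ are coprime integer polynomials, the resultant is a nonzero integer, and with $C$ depending only on $n,\xi$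
$$1\le|\operatorname{Res}(p,Q)|\le C\bigl(|p(\xi)|H^{\delta-1}H(Q)^n+|Q(\xi)|H^\delta H(Q)^{n-1}\bigr)\tag{6}$$
(if $\delta'=0$ the first term is absent).

**Step 3: the second term is small.** With $\delta=2n-1$ its logarithm is at most
$$-(\delta-\varepsilon(\delta+3))X+\delta\mathfrak h+(n-1)(1+\varepsilon)X+O(1)=-(n-\varepsilon(3n+1))X+(2n-1)\mathfrak h+O(1).$$
As $X\ge x_1$ and $(3n+1)/n\le4$, this is at most $-(1-4\varepsilon)(2n-1+\eta)\mathfrak h+(2n-1)\mathfrak h+O(1)$. Since $4\varepsilon(2n-1+\eta)\le8n\varepsilon\le\frac\eta2$, it is at most $-\frac\eta2\mathfrak h+O(1)$.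

**Step 4: the first term is small.** Its logarithm is at most $-(w-2n+2)\mathfrak h+n(1+\varepsilon)X+O(1)$. Since $nX\le\kappa^2nx_1=\kappa^2(2n-1+\eta)\mathfrak h=(w-2n+2-\eta)\mathfrak h$, this is at most $-\eta\mathfrak h+\varepsilon(w-2n+2)\mathfrak h+O(1)\le-\frac\eta2\mathfrak h+O(1)$.

So (6) gives $1\le C'H^{-\eta/2}$ with $C'$ independent of $p$, impossible for large $H$. $\square$

**Why $\delta=2n-1$.** Ignoring $\varepsilon$ and $\eta$, Step 3 needs $(\delta-n+1)X\ge\delta\mathfrak h$, and Step 4 then gives $w\approx\kappa^2n\delta/(\delta-n+1)$. For $\delta=n$ this is about $\kappa^2n^2$; for $\delta=2n-1$ it is about $\kappa^2(2n-1)$, linear in $n$. The proof of Proposition 6 needs $\delta<2n$.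

**From irreducible to arbitrary polynomials.** Fix $n,\eta$ and $w$ as in Proposition 7. The analogous exponents for degrees $n'\le n$ are no larger. So there is $H_1$ such that $|p(\xi)|>H(p)^{-w}$ for all primitive irreducible $p$ of degree between $1$ and $n$ with $H(p)\ge H_1$. Let $P\in\mathbb Z[T]$, $\deg P\le n$, $P(\xi)\ne0$, and write $P=c\prod p_j$ with $c\in\mathbb Z\setminus\{0\}$ and $p_j$ primitive irreducible of positive degree. Recall that the Mahler measure $\mathcal M$ is multiplicative, $H(p)\le2^{\deg p}\mathcal M(p)$ and $\mathcal M(P)\le\sqrt{n+1}\,H(P)$. As $|c|\ge1$,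
$$\prod_jH(p_j)\le2^n\prod_j\mathcal M(p_j)\le2^n\sqrt{n+1}\,H(P).$$
There are at most $n$ factors. Those with $H(p_j)<H_1$ come from a finite set and do not vanish at $\xi$; together they contribute at least a positive constant to $|P(\xi)|$. The others contribute at least the product of their $H(p_j)^{-w}$, which is at least $(2^n\sqrt{n+1}\,H(P))^{-w}$ since every $H(p_j)\ge1$. Hence $|P(\xi)|\ge c'H(P)^{-w}$ with $c'=c'(n,\eta)>0$. For $\omega>w$ the inequality $0<|P(\xi)|\le H(P)^{-\omega}$ therefore bounds $H(P)$, so it has finitely many solutions, and $w_n(\xi)\le w$. Letting $\eta\to0$,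
$$w_n(\xi)\le\kappa^2(2n-1)+2n-2\qquad(n\ge1).$$
With the lower bound of Section 2, $1\le w(\xi)\le2(\kappa^2+1)<\infty$. So $\xi$ is an $S$-number. This proves Theorem 1 and Becker's conjecture. $\blacksquare$

## 10. Linear growth is optimal, and $\kappa$ must depend on more than $k$

Since $w_n(\xi)\ge n$ for every transcendental real $\xi$, the linear order of growth in Theorem 1 is optimal.

No bound can depend on $k$ and $n$ alone. For $p\ge1$ let $\xi_p=\sum_{j\ge0}b^{-k^{pj}}$. Its digit sequence is the indicator of the integers whose base-$k$ representation is $1$ followed by a multiple of $p$ zeros, so $\xi_p$ is $k$-automatic. It is irrational, since its digits $0,1$ contain infinitely many $1$'s with unbounded gaps. Put $c_j=b^{k^{pj}}\sum_{j'\le j}b^{-k^{pj'}}\in\mathbb Z$. The exponents $k^{pj'}$ are distinct and $\ge1$, so $\xi_p\le1/(b-1)\le1$ and $0<c_j\le b^{k^{pj}}$. So $b^{k^{pj}}X-c_j$ has height $H=b^{k^{pj}}$, and its value at $\xi_p$ is positive and at most $2b^{k^{pj}-k^{p(j+1)}}=2H^{1-k^p}$. Hence $w_1(\xi_p)\ge k^p-1$,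 which is unbounded in $p$.

## 11. Values of Mahler functions at algebraic points: statement, heights and the system

**Theorem 2.** Let $\mathbb K\subset\mathbb C$ be a number field, $k\ge2$, and $F=(F_1,\dots,F_h)^T$ a column of power series in $\mathbb K[[z]]$ convergent near $0$ with $F(z)=A^0(z)F(z^k)$, $A^0\in M_h(\mathbb K(z))$ (so each $F_s$ extends meromorphically to $|z|<1$). Let $\alpha$ be algebraic, $0<|\alpha|<1$, not a pole of $F_1$, and $\xi=F_1(\alpha)$. Then there is a constant $C$ with $w_n(\xi)\le Cn$ for all $n\ge1$ ($w_n$ being defined as in Section 2 also for complex $\xi$). In particular, if $\xi$ is real, it is either algebraic or an $S$-number.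

The plan is that of Theorem 1. Four things change. The matrix may have poles on the early orbit of $\alpha$. Zsigmondy's theorem is replaced by the finiteness theorem for unit equations. The height of $\alpha^{k^r}$ may exceed $\log(1/|\alpha|^{k^r})$, so $\delta$ must be larger. And $p$ may split over $\mathbb K$. The last two force us to use more than two consecutive polynomials.

**Heights.** Enlarging $\mathbb K$, assume $\alpha\in\mathbb K$. If $F=0$, then $\xi=0$, every nonzero $P(\xi)$ is an integer, and $w_n(\xi)=0$; so assume $F\ne0$. Let $\nu=[\mathbb K:\mathbb Q]$. Let $|\cdot|_v$ be the absolute values of $\mathbb K$ extending the standard ones of $\mathbb Q$, with local degrees $d_v$. For a vector $x$ over $\mathbb K$ put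
$$h(x)=\frac1\nu\sum_vd_v\log\max(1,|x_1|_v,|x_2|_v,\dots);$$
for a polynomial or matrix, use the vector of its coefficients or entries. Then $h(x^N)=Nh(x)$ and $h(1/x)=h(x)$ for nonzero $x\in\mathbb K$, and isolating the absolute value given by $\mathbb K\subset\mathbb C$ yields $\max(1,|x|)\le e^{\nu h(x)}$, hence $|x|\ge e^{-\nu h(x)}$ for $0\ne x\in\mathbb K$. Put $\rho_r=\alpha^{k^r}$. These are nonzero with $|\rho_r|$ strictly decreasing to $0$.

**Step 1: a system without poles on the orbit.** As in Section 4, choose a basis $f$ of the $\mathbb K(z)$-span of the $F_s$ among the $F_s$. Then $F=Cf$, $f(z)=A(z)f(z^k)$ and $A\in GL_m(\mathbb K(z))$. Choose $r_0$ such that for $r\ge r_0$, $\rho_r$ lies in a disc about $0$, of radius less than $1$, where $f$ converges, and $A$ is regular and invertible at $\rho_r$. Then $F_1(z)=E(z)f(z^{k^{r_0}})$ with the row $E=e_1C(z)A(z)\cdots A(z^{k^{r_0-1}})$ over $\mathbb K(z)$, and $f(z^{k^{r_0}})$ is holomorphic at $\alpha$. The row $E$ may have a pole at $\alpha$ even though $F_1$ has none,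 and we remove it by differentiation. Let $t\ge0$ be such that $(z-\alpha)^tE(z)$ is regular at $\alpha$. As $F_1$ is regular at $\alpha$,
$$\xi=\frac1{t!}\Bigl(\frac d{dz}\Bigr)^t\Bigl[(z-\alpha)^tE(z)f(z^{k^{r_0}})\Bigr]_{z=\alpha}.$$
Let $\vartheta=z\,d/dz$. Since $d/dz=z^{-1}\vartheta$ and $\vartheta\bigl(G(z^N)\bigr)=N(\vartheta G)(z^N)$, the right side is a $\mathbb K$-linear combination of the entries of $(\vartheta^jf)(\rho_{r_0})$, $0\le j\le t$. Applying $\vartheta^j$ to $f(z)=A(z)f(z^k)$ gives
$$\vartheta^jf(z)=\sum_{l\le j}\binom jlk^l(\vartheta^{j-l}A)(z)\,(\vartheta^lf)(z^k).$$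
So $(f,\vartheta f,\dots,\vartheta^tf)$ satisfies a Mahler system with block-triangular matrix, diagonal blocks $k^jA$, and no poles other than those of $A$; at $\rho_r$, $r\ge r_0$, it is regular and invertible.

Rename: from now on $f\in\mathbb K[[z]]^m$ is this longer vector and $A$ its matrix. Write $A=\tilde A/u$ with $u$ and $\tilde A$ over $\mathcal O_{\mathbb K}[z]$, put $g=u\det\tilde A\neq0$, define $a^{(r_0)}\in\mathbb K^m$ by the linear combination above and $a^{(r+1)}=a^{(r)}A(\rho_r)$. Then $\xi=a^{(r)}f(\rho_r)$ for $r\ge r_0$. Increasing $r_0$, assume $g(\rho_r)\ne0$ for $r\ge r_0$. (Linear independence of the new $f$ is not needed: Lemmas 2 to 4 do not use it.)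

**Step 2: sizes.** By the product formula, $h(A(\rho_r))=\frac1\nu\sum_vd_v\log\max(|u(\rho_r)|_v,|\tilde A_{ij}(\rho_r)|_v)\le c(k^r+1)$, since $h(\rho_r)=k^rh(\alpha)$. From $h(a^{(r+1)})\le h(a^{(r)})+h(A(\rho_r))+\log m$ we get $h(a^{(r)})\le c'k^r$.

## 12. A prime from the unit equation

Choose a prime $q\nmid k$ such that no primitive $q$-th root of unity is a zero of $g$; this excludes finitely many primes besides the divisors of $k$. Then $R=\operatorname{Res}(\Phi_q,g)$ is nonzero and lies in the ideal $(\Phi_q,g)$ of $\mathcal O_{\mathbb K}[z]$.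

For a finite set $\mathcal S$ of places containing the archimedean ones, an *$\mathcal S$-unit* is an element with valuation $0$ at all primes outside $\mathcal S$. Recall (Siegel–Mahler–Lang) that $x+y=1$ has only finitely many solutions in $\mathcal S$-units. For instance, over $\mathbb Q$ with $\mathcal S=\{2,\infty\}$ the $\mathcal S$-units are $\pm2^j$ and the solutions are $(\tfrac12,\tfrac12)$, $(2,-1)$, $(-1,2)$.

**Claim.** Infinitely many primes $\mathfrak l$ of $\mathbb K$ satisfy $v_{\mathfrak l}(\Phi_q(\rho_s))>0$ for some $s\ge r_0$.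

*Proof.* Suppose there are finitely many. Let $\mathcal S$ consist of them, the primes with $v_{\mathfrak l}(\alpha)\ne0$, and the archimedean places. For $s\ge r_0$, $\rho_s$ is an $\mathcal S$-unit. The number $\Phi_q(\rho_s)$ is nonzero, since $0<|\rho_s|<1$; it is integral outside $\mathcal S$ and, by the choice of $\mathcal S$, has valuation $0$ there. So it is an $\mathcal S$-unit. Let $\zeta$ be a primitive $q$-th root of unity, $\mathbb K'=\mathbb K(\zeta)$, and $\mathcal S'$ the set of places of $\mathbb K'$ above $\mathcal S$. The factors of $\Phi_q(\rho_s)=\prod_{j=1}^{q-1}(\rho_s-\zeta^j)$ are integral outside $\mathcal S'$ with product an $\mathcal S'$-unit, so each is an $\mathcal S'$-unit. Hence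
$$\frac{\rho_s}\zeta+\frac{\zeta-\rho_s}\zeta=1$$
solves $x+y=1$ in $\mathcal S'$-units. There are finitely many solutions, but the $\rho_s$ are pairwise distinct: a contradiction. $\square$

Discarding finitely many primes, we find $s\ge r_0$ and a prime $\mathfrak l\mid\ell$, unramified over $\mathbb Q$, with $v_{\mathfrak l}(\Phi_q(\rho_s))>0$, $\ell\ge3$, $\ell\nmid kq$, $\mathfrak l\nmid R$ and $v_{\mathfrak l}(\alpha)=0$. Then $\rho_s\bmod\mathfrak l$ is a root of $\Phi_q$; it satisfies $\rho_s^q\equiv1$, and it is not $1$ because $\Phi_q(1)=q\not\equiv0$. So it has exact order $q$. Since $q\nmid k$, the power $\rho_r=\rho_s^{k^{r-s}}$ has order $q$ modulo $\mathfrak l$ for all $r\ge s$, so $\Phi_q(\rho_r)\equiv0$; as $\mathfrak l\nmid R$, $g(\rho_r)\not\equiv0\bmod\mathfrak l$. Lemma 3 applies: with $\kappa=k^M$, $z_i=\rho_{s+Mi}$, $a_i=a^{(s+Mi)}$, the sequences $(z_i)$, $(a_{i,t})$ lie in $\mathcal R$, and Lemma 1 holds over $\mathbb K$.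

Put $L=-\log|z_0|>0$ and
$$\mu=\max\Bigl(1,\frac{\nu h(\alpha)}{\log(1/|\alpha|)}\Bigr).$$
Then $|z_i|=e^{-L\kappa^i}$ and $h(z_i)=\kappa^ih(z_0)$. Since $z_0=\alpha^{k^s}$, $\nu h(z_0)=k^s\nu h(\alpha)\le\mu L$. There is $c_1$ with $h(a_i)\le c_1\kappa^i$, so also $|a_i|\le e^{\nu c_1\kappa^i}$. For $\alpha=1/b$ and $\mathbb K=\mathbb Q$ one has $\mu=\nu=1$. None of $\mu,\nu,\kappa,L,c_1$ depends on $n$.

## 13. Auxiliary polynomials and coprimality over $\mathbb K$

Fix $n\ge1$ and $\delta=\lceil2\mu n\rceil$; then $2\mu n\le\delta\le3\mu n$, as $\mu n\ge1$.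

**Step 1: small values.** Apply Lemma 4 with $\varepsilon=\frac14$. By (4), $N\ge\frac45(d+1)(\delta+1)-1-\tau_0\ge\frac34(\delta+1)d$ for large $d$. Let $Q_i=P(i)\in\mathbb K[T]$, nonzero for large $i$, let $Y_i=dL\kappa^i$, and let $H_\infty(Q_i)$ be the maximum of the usual absolute values of its coefficients. From (5),
$$\log|Q_i(\xi)|\le-NL\kappa^i+\nu c_1(D+\delta)\kappa^i+O(1).$$
The coefficients of $Q_i$ are $\sum_\gamma p_{e\gamma}(z_i)a_i^\gamma$. Estimating at each place, $h(Q_i)\le d\,h(z_i)+Dh(a_i)+O(1)$. As $|z_i|<1$, $\log\max(1,H_\infty(Q_i))\le\nu c_1D\kappa^i+O(1)$. Here $D$ does not depend on $d$. So, choosing $d$ large and then $i$ large, we get for all large $i$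
$$\log|Q_i(\xi)|\le-\tfrac23(\delta+1)Y_i,\qquad\nu h(Q_i)\le\tfrac{13}{12}\mu Y_i,\qquad\log\max(1,H_\infty(Q_i))\le\tfrac1{12}Y_i.\tag{7}$$
In the middle estimate we used $d\nu h(z_0)\kappa^i\le\mu Y_i$ and $\mu\ge1$; in the first, $\frac34-\frac23=\frac1{12}$ leaves room.

**Step 2: coprimality among $J+1$ consecutive polynomials.** Let $J=\lfloor3\mu\nu^2\rfloor$. Let $p\in\mathbb Z[T]$ be primitive, irreducible over $\mathbb Q$, of degree $n$. We show: *if $H(p)$ and $i$ are large, at least one of $Q_i,\dots,Q_{i+J}$ is coprime to $p$*, where the bound on $i$ does not depend on $p$.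

For a root $\theta$ of $p$ we have $\nu[\mathbb K(\theta):\mathbb K]=[\mathbb K(\theta):\mathbb Q]\ge n$. So every irreducible factor of $p$ over $\mathbb K$ has degree $\ge n/\nu$, and up to scalars there are at most $\nu$ of them. Factor $P=\mathrm{lc}(P)\prod_eP_e^{m_e}$ over $\mathbb F$ into distinct monic irreducibles, and specialize at large indices. If $Q_{i+j}$ is not coprime to $p$, some $\mathbb K$-irreducible factor $\tilde p$ of $p$ divides some $P_e(i+j)$. Then $\deg P_e\ge n/\nu$. Moreover $P_e\notin\mathbb K[T]$ once $H(p)$ is large, because the finitely many roots of those $P_e$ that lie in $\mathbb K[T]$ are roots of only finitely many primitive irreducible $p$. At most $\nu\delta/n$ indices $e$ have $\deg P_e\ge n/\nu$, so the number of possible pairs $(e,\tilde p)$ is at most $\nu\cdot\nu\delta/n\le3\mu\nu^2$, hence at most $J$. If $Q_{i+j}$ failed to be coprime to $p$ for all $0\le j\le J$, the same pair would occur for some $j<j'$. Then $P_e(i+j)$ and $P_e(i+j')$ would share the factor $\tilde p$, against Lemma 1(b)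 applied to the finitely many $P_e\notin\mathbb K[T]$ and the differences $1,\dots,J$.

## 14. The resultant over $\mathbb K$

Put $w=(\nu+1)\delta(1+9\kappa^{J+1})$. Suppose $p\in\mathbb Z[T]$ is primitive irreducible of degree $n$ with $|p(\xi)|\le H^{-w}$, $H=H(p)$ large, and let $\mathfrak h=\log H$. The terms $O(1)$ below do not depend on $p$.

**Step 1: choosing the index.** Let $y_1=7(\nu+1)\delta\mathfrak h/(\mu n)$. If $Y_i$ is the first term $\ge y_1$, then $Y_{i+J}<\kappa^{J+1}y_1$. So $[y_1,\kappa^{J+1}y_1]$ contains $J+1$ consecutive terms of large index, and by Section 13 some $Y=Y_i$ among them has $Q_i$ coprime to $p$.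

**Step 2: lower and upper bound for the resultant.** We have $0\ne\operatorname{Res}(p,Q_i)\in\mathbb K$. The Sylvester matrix has $n$ rows from $Q_i$ and at most $\delta$ rows from $p$, and $p$ has integer coefficients, so $h(\operatorname{Res}(p,Q_i))\le nh(Q_i)+\delta\mathfrak h+O(1)$. By $|x|\ge e^{-\nu h(x)}$ and (7),
$$\log|\operatorname{Res}(p,Q_i)|\ge-\tfrac{13}{12}\mu nY-\nu\delta\mathfrak h-O(1).$$
The column operation of Section 9 gives the upper bound in (6) here too, with $H(Q)$ replaced by $\max(1,H_\infty(Q_i))$. With (7),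
$$-\tfrac{13}{12}\mu nY-\nu\delta\mathfrak h-O(1)\le\max\Bigl\{-w\mathfrak h+\delta\mathfrak h+\tfrac n{12}Y,\ -\tfrac23(\delta+1)Y+\delta\mathfrak h+\tfrac n{12}Y\Bigr\}.$$

**Step 3: both cases are impossible.** Note that $\frac{13}{12}\mu n+\frac n{12}\le\frac76\mu n$.

If the second term is the maximum, use $\frac23(\delta+1)\ge\frac43\mu n$ to get $\frac16\mu nY\le(\nu+1)\delta\mathfrak h+O(1)$. But $Y\ge y_1$ gives $\frac16\mu nY\ge\frac76(\nu+1)\delta\mathfrak h$, a contradiction for large $\mathfrak h$.

If the first term is the maximum, then since $Y\le\kappa^{J+1}y_1$,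
$$w\mathfrak h\le(\nu+1)\delta\mathfrak h+\tfrac76\mu nY+O(1)\le(\nu+1)\delta\Bigl(1+\tfrac{49}6\kappa^{J+1}\Bigr)\mathfrak h+O(1),$$
which contradicts the choice of $w$ for large $\mathfrak h$, because $\frac{49}6<9$.

**Step 4: all polynomials.** So $|p(\xi)|>H(p)^{-w}$ for all primitive irreducible $p$ of degree $n$ and large height. Here $w\le3(\nu+1)\mu(1+9\kappa^{J+1})n$, and $w$ is nondecreasing in $n$ because $\delta=\lceil2\mu n\rceil$ is. The factorization argument at the end of Section 9 applies to any $P\in\mathbb Z[T]$ of degree $\le n$ with $P(\xi)\ne0$: its factors of small height come from a finite set and do not vanish at $\xi$, because $P$ does not. It gives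
$$w_n(\xi)\le3(\nu+1)\mu\,(1+9\kappa^{J+1})\,n\qquad(n\ge1),$$
with $\kappa,J,\mu,\nu$ independent of $n$. If $\xi$ is real and transcendental, then $w(\xi)>0$ by Wirsing, so $0<w(\xi)<\infty$ and $\xi$ is an $S$-number. This proves Theorem 2. $\blacksquare$
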